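# Two primes suffice: residually-$\{p,q\}$ hereditarily just infinite groups with positive first $L^2$-Betti number

## 1. Just infinite and hereditarily just infinite groups

**Definition.** A group is *just infinite* if it is infinite and every non-trivial normal subgroup has finite index. It is *hereditarily just infinite* if all its subgroups of finite index are just infinite.

The group $\mathbb Z$ is just infinite, and so is each of its finite-index subgroups, so $\mathbb Z$ is hereditarily just infinite. A free group $F$ of rank $d\ge 2$ is not just infinite, since $[F,F]\neq 1$ has the infinite quotient $\mathbb Z^d$.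

The two notions differ. Let $G=\mathbb Z[i]\rtimes\langle i\rangle$ be the group of maps $x\mapsto i^kx+a$ with $a\in\mathbb Z[i]$, and let $t_b$ be the translation by $b$. Let $M\ne1$ be normal in $G$. If $M$ contains $g:x\mapsto i^kx+a$ with $i^k\neq1$, then it also contains $g\,t_1g^{-1}t_1^{-1}=t_{i^k-1}\neq 1$. So $M$ always contains a non-trivial translation. The translations in $M$ form a subgroup of $\mathbb Z[i]$ that is stable under multiplication by $i$, that is, a non-zero ideal, and this has finite index. So $G$ is just infinite. But its finite-index subgroup $\mathbb Z[i]\cong\mathbb Z^2$ is not, so $G$ is not hereditarily just infinite.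

## 2. Quotients with prescribed primes

**Definition.** Let $P$ be a set of primes. A *$P$-group* is a finite group whose order is divisible only by primes in $P$. A group is *residually-$P$* if every non-trivial element survives in some quotient that is a $P$-group. For $P=\{p\}$ we say residually-$p$.

The group $\mathbb Z$ is residually-$p$ for every $p$: an integer $n\ne0$ survives in $\mathbb Z/p^k$ once $p^k>|n|$. The group $\mathbb Z/6$ is residually-$\{2,3\}$, but it is neither residually-$2$ nor residually-$3$, because an element of order $3$ dies in every $2$-group and an element of order $2$ dies in every $3$-group.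

## 3. Von Neumann dimension and the first $L^2$-Betti number

Let $G$ be a group, acting on $\ell^2(G)^n$ by left translation. Let $\delta_j$ be the unit vector supported at $1\in G$ in the $j$-th coordinate.

**Definition.** The *von Neumann dimension* of a closed $G$-invariant subspace $H\subseteq \ell^2(G)^n$ is $\dim_GH=\sum_{j=1}^n\langle \mathrm{pr}_H\delta_j,\delta_j\rangle$, where $\mathrm{pr}_H$ is the orthogonal projection onto $H$.

We use freely that $\dim_G\ell^2(G)^n=n$, that $\dim_G$ is monotone, that $\dim_GH=0$ only for $H=0$, and that $\dim_G\ker T+\dim_G\overline{\operatorname{im}T}=\dim_GH$ for a bounded $G$-equivariant operator $T$ on $H$.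

If $G$ is finite, then $\dim_GH=\dim_{\mathbb C}H/|G|$, since the trace of $\mathrm{pr}_H$ is the sum of the equal numbers $\langle\mathrm{pr}_H\,g\delta_j,g\delta_j\rangle$ over $g\in G$ and $j$. Here is the example that drives the talk. Let $r\in G$ have order $m$ and put $\nu=1+r+\dots+r^{m-1}$. Right multiplication by $\nu/m$ is an orthogonal projection, and the coefficient of $\nu/m$ at $1$ is $1/m$. Hence
$$\dim_G\ell^2(G)\nu=\frac1m .$$

A matrix $A$ of size $m\times n$ over $\mathbb Z[G]$ acts by $x\mapsto xA$ from $\ell^2(G)^m$ to $\ell^2(G)^n$. Write $\operatorname{rk}_G(A)=\dim_G\overline{\ell^2(G)^mA}$. If $A$ has entries in $\mathbb Z[F]$ and $G$ is a quotient of $F$, we use the image of $A$ over $\mathbb Z[G]$.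

Let $\mathcal NG$ be the group von Neumann algebra. The dimension extends to all $\mathcal NG$-modules, with values in $[0,\infty]$. The following facts are in W. Lück, *$L^2$-Invariants: Theory and Applications to Geometry and K-Theory*, Chapters 6–7, in particular Theorems 6.7, 6.24, 6.54, 7.2.

* (D1) The extended dimension is additive on short exact sequences.
* (D2) The dimension of a directed union of submodules is the supremum of their dimensions.
* (D3) The image of $x\mapsto xA$, $\mathcal NG^m\to\mathcal NG^n$, has dimension $\operatorname{rk}_G(A)$. In particular $\dim\mathcal NG^n=n$.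

**Definition.** Let $X$ be a $K(G,1)$ and $C_*$ the cellular chain complex of its universal cover. Then $b_k^{(2)}(G)=\dim_{\mathcal NG}H_k(\mathcal NG\otimes_{\mathbb ZG}C_*)$. We write $b_1^{(2)}(G)$ for $b_1^{(2)}(G,\mathbb Q)$.

We also use the following.

* (D4) $b_0^{(2)}(G)=1/|G|$, which is $0$ for infinite $G$.
* (L1) $b_1^{(2)}(\Delta)=[G:\Delta]\,b_1^{(2)}(G)$ if $[G:\Delta]<\infty$.
* (L2) $b_1^{(2)}(G)=0$ if $G$ is infinite and amenable.
* (L3) $b_1^{(2)}(N_1\times N_2)=0$ if $N_1$ and $N_2$ are both infinite (Künneth formula).
* (L4) If $N\trianglelefteq L$ is infinite and $b_1^{(2)}(N)=0$, then $b_1^{(2)}(L)=0$.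

Example: let $F$ be free of rank $d\ge1$. The rose with $d$ petals is a $K(F,1)$, and the complex is $\partial_1:\mathcal NF^d\to\mathcal NF$. The cokernel has dimension $b_0^{(2)}(F)=0$, so the image has dimension $1$ and $b_1^{(2)}(F)=\dim\ker\partial_1=d-1$. This fits (L1), since a subgroup of index $n$ in $F$ is free of rank $1+n(d-1)$. For $d=1$ it gives $b_1^{(2)}(\mathbb Z)=0$, in agreement with (L2).

## 4. Which sets of primes allow $b_1^{(2)}>0$?

Free groups have large $b_1^{(2)}$ and are far from just infinite. The just infinite groups of Section 1 are amenable, so there $b_1^{(2)}=0$. Two results are known. Kionke and Schesler constructed finitely generated residually finite hereditarily just infinite groups with positive first $L^2$-Betti number; call this result (i). On the other side there is result (ii): *if $\Gamma$ is a finitely generated residually-$p$ just infinite group for a single prime $p$, then $b_1^{(2)}(\Gamma)=0$.* Between all finite quotients and a single prime lies the following question, taken from Andrei Jaikin-Zapirain and Steffen Kionke, "Asymptotic invariants of residually finite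 just infinite groups", arXiv:2412.14765 (2024).

*Is there a finitely generated hereditarily just infinite group with positive first $L^2$-Betti number which is residually-$P$ for a finite set of primes $P$?*

The answer is yes, and any two distinct primes suffice.

**Theorem 1.** Let $p\ne q$ be primes, $P=\{p,q\}$, $d\ge2$ an integer and $0<\varepsilon\le\frac12$. There is a $d$-generated, residually-$P$, hereditarily just infinite torsion group $\Gamma$ with $b_1^{(2)}(\Gamma)\ge d-1-\varepsilon>0$.

**Theorem 2.** (a) For a set of primes $P$, a finitely generated (hereditarily) just infinite residually-$P$ group with positive first $L^2$-Betti number exists if and only if $|P|\ge2$.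
(b) Every $d$-generated just infinite group ($d\ge2$) has $b_1^{(2)}<d-1$. So the supremum $d-1$ approached in Theorem 1 is optimal and is not attained.
(c) Every just infinite group that is finitely generated and has $b_1^{(2)}>0$ is hereditarily just infinite.

By part (c) the word "hereditarily" costs nothing. The work lies in building a just infinite group.

## 5. Fox derivatives and a formula for $b_1^{(2)}$

From now on $F$ is free on $S$ with $|S|=d\ge 2$, and $\langle\langle\cdot\rangle\rangle$ denotes normal closure in $F$.

**Definition.** The *Fox derivatives* $\partial/\partial s:F\to\mathbb Z[F]$, $s\in S$, are determined by $\partial t/\partial s=\delta_{s,t}$ for $t\in S$ and $\partial(uv)/\partial s=\partial u/\partial s+u\,\partial v/\partial s$. Write $\partial u=(\partial u/\partial s)_{s\in S}$, a row.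

Since $\partial (s^{-1})/\partial s=-s^{-1}$, for a word $u=y_1\cdots y_n$ each letter $y_j=s$ contributes $+y_1\cdots y_{j-1}$ to $\partial u/\partial s$, and each letter $y_j=s^{-1}$ contributes $-y_1\cdots y_j$. Example: for $u=aba^{-1}b^{-1}$ we get $\partial u/\partial a=1-aba^{-1}$ and $\partial u/\partial b=a-aba^{-1}b^{-1}$.

Let $M\trianglelefteq F$ and $G=F/M$, and let $\kappa_M:M\to\mathbb Z[G]^S$ be $\partial$ followed by reduction to $\mathbb Z[G]$. For $u,v\in M$ the element $u$ is trivial in $G$, so $\kappa_M(uv)=\kappa_M(u)+\kappa_M(v)$. For $g\in F$ we have $\partial(gug^{-1})=\partial g+g\,\partial u-gug^{-1}\partial g$, and $gug^{-1}=1$ in $G$. Hence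
$$\kappa_M(gug^{-1})=g\,\kappa_M(u)\qquad(u\in M,\ g\in F).\tag{1}$$
So $\kappa_M$ is a homomorphism that is equivariant for conjugation. If $M$ is the normal closure of some elements, their rows generate the $\mathbb Z[G]$-module $\kappa_M(M)$.

Geometrically, the Cayley graph of $G$ with respect to $S$ has cellular chain complex $\partial_1:\mathbb Z[G]^S\to\mathbb Z[G]$, where $\partial_1$ sends the $s$-th basis vector to $s-1$, and $\kappa_M(u)$ is the chain of the loop at $1$ that reads $u$. This graph is the covering of the rose with fundamental group $M$, so $\kappa_M$ induces an isomorphism $M^{ab}\cong\ker\partial_1$.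

**The formula.** *Let $\Gamma=F/N$ be an infinite quotient of $F$. For finite $\Phi\subseteq N$ let $J_\Phi=(\partial\varphi/\partial s)_{\varphi\in\Phi,\,s\in S}$. Then*
$$b_1^{(2)}(\Gamma)=d-1-\sup_{\Phi}\operatorname{rk}_\Gamma(J_\Phi).\tag{2}$$

*Proof.* Take a $K(\Gamma,1)$ whose $2$-skeleton is the presentation complex of $\langle S\mid N\rangle$. In $\mathcal N\Gamma\otimes C_*$ we have $\dim C_1=d$. The cokernel of $\partial_1$ has dimension $b_0^{(2)}(\Gamma)=0$, because $\Gamma$ is infinite, so $\dim\operatorname{im}\partial_1=1$ and $\dim\ker\partial_1=d-1$ by (D1). The map $\partial_2$ sends the $2$-cell of $\varphi\in N$ to the Fox row of $\varphi$. So $\operatorname{im}\partial_2$ is the directed union, over finite $\Phi\subseteq N$, of the images of $x\mapsto xJ_\Phi$ on $\mathcal N\Gamma^\Phi$. These have dimension $\operatorname{rk}_\Gamma(J_\Phi)$ by (D3), so $\dim\operatorname{im}\partial_2=\sup_\Phi\operatorname{rk}_\Gamma(J_\Phi)$ by (D2). Now subtract, by (D1). $\square$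

## 6. Power relators of small rank, and why two exponents are needed

Relators reduce $b_1^{(2)}$ through the rank in (2), so we want cheap relators. Suppose $r\in F$ has order exactly $m$ in $G=F/M$. Then $r^m\in M$, and over $\mathbb Z[G]$
$$\partial (r^m)=(1+r+\dots+r^{m-1})\,\partial r=\nu\,\partial r .\tag{3}$$
So $\ell^2(G)\,\partial(r^m)$ is an image of $\ell^2(G)\nu$, which has dimension $1/m$, and the row of $r^m$ has rank at most $1/m$. The order must be *exactly* $m$: if $r=s\in S$ is trivial in $G$, then the row of $s^m$ is $m$ times a basis vector, of rank $1$.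

Ranks of rows are subadditive, and by (1) the rows of normal generators generate all rows. So if $G=\langle S\mid r_1^{m_1},r_2^{m_2},\dots\rangle$ is infinite and every $r_j$ has order exactly $m_j$ in $G$, then $b_1^{(2)}(G)\ge d-1-\sum_j1/m_j$.

**Example.** Let $G=\mathbb Z/p*\mathbb Z/q=\langle a,b\mid a^p,b^q\rangle$. The rows are $(\nu_a,0)$ and $(0,\nu_b)$, so the supremum in (2) is $1/p+1/q$ and $b_1^{(2)}(G)=1-\frac1p-\frac1q$. The same computation with $p=q=2$ gives $0$ for the infinite dihedral group, as (L2) predicts.

To make $\Gamma=F/N$ just infinite, we must arrange for each $w\in F\setminus N$ that $\langle\langle w\rangle\rangle N$ has finite index. Let $K\trianglelefteq F$ have finite index, $E=F/K$, with free generators $x_1,\dots,x_s$ of $K$, where $s=1+(d-1)|E|$. We want $K\subseteq\langle\langle w\rangle\rangle N$.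

*First attempt.* Choose $u_j\in\langle\langle w\rangle\rangle$ and impose the relators $x_ju_j$. Then $x_j\in\langle\langle w\rangle\rangle N$, as desired. But these are $s\ge d$ relators with exponent $1$, and our bound becomes $d-1-s<0$, which says nothing.

*Second attempt.* Impose $(x_ju_j)^m$ with $m$ huge. The price $s/m$ is as small as we like. But modulo $\langle\langle w\rangle\rangle$ and these relators we know only $x_j^m=1$, and this is too weak. For instance, let $F=\langle a,b,c\rangle$, $w=a$ and $K=F$. Whatever $u_j\in\langle\langle a\rangle\rangle$ are chosen, the quotient of $F$ by $\langle\langle a\rangle\rangle$ and the relators is $\langle b,c\mid b^m,c^m\rangle=\mathbb Z/m*\mathbb Z/m$, which is infinite for $m\ge2$.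

*The repair.* Impose two families with coprime exponents,
$$(x_ju_j)^{p^k}\quad\text{and}\quad(x_jv_j)^{q^l},\qquad u_j,v_j\in\langle\langle w\rangle\rangle .$$
Modulo $\langle\langle w\rangle\rangle$ they give $x_j^{p^k}=1=x_j^{q^l}$, hence $x_j=1$. The price is $s(p^{-k}+q^{-l})$, still as small as we like. Two powers of one prime would give nothing beyond the second attempt.

Two obstacles remain. First, the price is right only if $x_ju_j$ and $x_jv_j$ have orders exactly $p^k$ and $q^l$. We shall guarantee this in a finite $P$-group $F/K''$ with $K''\subseteq K$. It suffices that $K/K''$ contains elements of orders $p^k$ and $q^l$ and lies inside the image of $\langle\langle w\rangle\rangle$, since then any $x_j$ can be multiplied into any element of $K/K''$. The containment is the difficulty: for $w=aba^{-1}b^{-1}$ and $K=F$, the image of $\langle\langle w\rangle\rangle$ in an abelian $F/K''$ is trivial. Section 8 deals with this. Second, $\Gamma$ must be residually-$P$, so $N$ must contain every element that dies in all the relevant $P$-quotients. These are extra relations beyond the ones we imposed. Section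 7 shows that they are free of charge.

## 7. Admissible subgroups, good subgroups, and the hidden relations

Fix $p,q,P,d,\varepsilon$ as in Theorem 1. Let $\mathcal R$ be a finite set of pairs $(r,m)$ with $r\in F$ and $m\ge1$, and put
$$\sigma(\mathcal R)=\sum_{(r,m)\in\mathcal R}\frac1m,\qquad J(\mathcal R)=\langle\langle r^m:(r,m)\in\mathcal R\rangle\rangle .$$

**Definition.** A subgroup $K\trianglelefteq F$ is *$\mathcal R$-admissible* if $F/K$ is a $P$-group and $J(\mathcal R)\subseteq K$. It is *$\mathcal R$-good* if moreover each $r$ has order exactly $m$ in $F/K$, for $(r,m)\in\mathcal R$. Let $N^*(\mathcal R)$ be the intersection of all $\mathcal R$-admissible subgroups.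

**Example.** Let $F=\langle a,b\rangle$, $P=\{2,3\}$ and $\mathcal R=\{(a,2)\}$. The kernel of $F\to S_3$, $a\mapsto(1\,2)$, $b\mapsto(1\,2\,3)$, is good. The kernel of $F\to\mathbb Z/3$, $a\mapsto0$, $b\mapsto1$, is admissible but not good, since $a$ has order $1$ there.

Admissible subgroups are closed under finite intersections, because $F/(K_1\cap K_2)$ embeds in $F/K_1\times F/K_2$. An admissible $K'$ contained in a good $K$ is good: the order of $r$ in $F/K'$ divides $m$, since $r^m\in J(\mathcal R)\subseteq K'$, and is a multiple of its order $m$ in $F/K$. Also $J(\mathcal R)\subseteq N^*(\mathcal R)$. If $\mathcal R\subseteq\mathcal R'$, then every $\mathcal R'$-admissible subgroup is $\mathcal R$-admissible, so $N^*(\mathcal R)\subseteq N^*(\mathcal R')$.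

For $K$ good and $E=F/K$, the group $E$ acts on $K^{ab}$ by conjugation. Let $T_K\subseteq K^{ab}\otimes\mathbb Q$ be the $\mathbb Q$-span of the image of $J(\mathcal R)$.

**Lemma 1.** Let $K$ be $\mathcal R$-good and $E=F/K$.
1. $\dim T_K\le\sigma(\mathcal R)|E|$.
2. The image of $N^*(\mathcal R)$ in $K^{ab}\otimes\mathbb Q$ lies in $T_K$.
3. $K^{ab}\otimes\mathbb Q\cong\mathbb Q[E]^{d-1}\oplus\mathbb Q$ as $\mathbb Q[E]$-modules.
4. If $\sigma(\mathcal R)<1$, then $N^*(\mathcal R)$ has infinite index in $F$.

Part 1 is the price $1/m$ seen in a finite quotient, and part 2 says that the hidden relations cost nothing.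

*Proof.* **Part 1: count conjugates.** $T_K$ is spanned by the classes of $gr^mg^{-1}$ with $g\in F$ and $(r,m)\in\mathcal R$. Fix $(r,m)$. Since $r$ has order exactly $m$ modulo $K$, the subgroup $K\langle r\rangle$ has index $|E|/m$. Let $t$ range over representatives of the cosets $tK\langle r\rangle$. As $K$ is normal, every $g\in F$ is $g=ytr^a$ with $y\in K$, so $gr^mg^{-1}=y(tr^mt^{-1})y^{-1}$ has the same class in $K^{ab}$ as $tr^mt^{-1}$. So the pair $(r,m)$ contributes at most $|E|/m$ classes. Sum over $\mathcal R$.

**Part 2: test against $p$-power quotients.** Note $N^*(\mathcal R)\subseteq K$. Suppose the image of some $n\in N^*(\mathcal R)$ is not in $T_K$. Then a linear functional vanishes on $T_K$ and not on $n$. As $K^{ab}$ is finitely generated, a multiple of it restricts to a homomorphism $\varphi:K\to\mathbb Z$ with $\varphi(J(\mathcal R))=0$ and $\varphi(n)\neq0$. For each $k$ put $X_k=[K,K]K^{p^k}J(\mathcal R)$. It is normal in $F$, it contains $J(\mathcal R)$, and $K/X_k$ is a finite abelian $p$-group, so $F/X_k$ is a $P$-group. So $X_k$ is admissible, $n\in X_k$, and $\varphi(n)\in\varphi(X_k)\subseteq p^k\mathbb Z$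 for every $k$. Then $\varphi(n)=0$, a contradiction.

**Part 3: use the Cayley graph of $E$.** It is connected, and by Section 5 the map $\kappa_K$ identifies $K^{ab}\otimes\mathbb Q$ with $\ker\partial_1$, equivariantly by (1). So we have an exact sequence of $\mathbb Q[E]$-modules
$$0\to K^{ab}\otimes\mathbb Q\to\mathbb Q[E]^S\to\mathbb Q[E]\to\mathbb Q\to0 .$$
By semisimplicity, $(K^{ab}\otimes\mathbb Q)\oplus\mathbb Q[E]\cong\mathbb Q[E]^d\oplus\mathbb Q$. Compare multiplicities of the simple modules.

**Part 4: compare dimensions.** By parts 1 and 3, $\dim T_K\le \sigma(\mathcal R)|E|<|E|<(d-1)|E|+1=\dim(K^{ab}\otimes\mathbb Q)$. So there is a non-zero $\varphi:K\to\mathbb Z$ that vanishes on $T_K$, and by part 2 it kills $N^*(\mathcal R)$. Hence $N^*(\mathcal R)\subseteq\ker\varphi$ has infinite index. $\square$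

## 8. Coprime layers inside the image of $\langle\langle w\rangle\rangle$

We now enlarge a finite quotient $E=F/K$ to $F/K'$ so that the new layer $C=K/K'$ lies in the image of $\langle\langle w\rangle\rangle$. Let $V$ be a normal subgroup of $E$ inside the image of $\langle\langle w\rangle\rangle$. Commutators of $V$ with $C$ lie in that image, so it suffices that $C=[V,C]$. This holds if $C$ is abelian of order prime to $|V|$ and $V$ has no non-zero fixed points on it, because then the averaging idempotent over $V$ makes sense on $C$ and is zero there. The second prime matters here too: if $F/K'$ is a $p$-group and $C\ne1$, then $[F/K',C]\neq C$ by nilpotency, so this mechanism fails inside $p$-groups.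

**Example.** Let $F=\langle a,b\rangle$ and $w=a$, and let $K$ be the kernel of $F\to\mathbb Z/2=E$, $a\mapsto1$, $b\mapsto0$. Then $K$ is free on $a^2,\ b,\ b'=aba^{-1}$. Conjugation by $a$ fixes $a^2$ and swaps the classes of $b$ and $b'$ in $K^{ab}$. Reduce modulo $3^n$. The part of $K^{ab}\otimes\mathbb Z/3^n$ on which $V=E$ has no fixed points is generated by $b-b'$. Dividing by the complementary part, generated by $a^2$ and $b+b'$, gives a quotient $F/K'$ in which $a$ is an involution that inverts $b$, and $b$ has order $3^n$. So $F/K'$ is dihedral of order $2\cdot3^n$. The layer $C=\langle b\rangle$ lies in the normal closure of $a$, since $[a,b]=b^{-2}$ generates it. Keeping all of $K^{ab}\otimes\mathbb Z/3^n$ would not work: $b$ survives in $F/\langle\langle a\rangle\rangle=\langle b\rangle$.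

**Lemma 2.** Let $\sigma(\mathcal R)<\frac12$, let $K$ be $\mathcal R$-good, $E=F/K$, $w\in F$, and let $\{\ell,\ell'\}=\{p,q\}$. Let $V\ne1$ be a normal $\ell$-subgroup of $E$ contained in $\langle\langle w\rangle\rangle K/K$, and let $n\ge1$. Then there is an $\mathcal R$-good $K'\subseteq K$ such that $C=K/K'$ is an abelian $\ell'$-group containing an element of order $\ell'^n$, and $C\subseteq\langle\langle w\rangle\rangle K'/K'$.

*Proof.* **Step 1: define $K'$.** Let $B=K/[K,K]J(\mathcal R)$, a finitely generated abelian group, and let $A=B\otimes\mathbb Z/\ell'^n=K/X$ with $X=[K,K]K^{\ell'^n}J(\mathcal R)$. The group $E$ acts on both by conjugation. Put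
$$e=\frac1{|V|}\sum_{v\in V}v\ \in\ \mathbb Z_{(\ell')}[E].$$
The denominator is allowed because $|V|$ is a power of $\ell\ne\ell'$. We have $e^2=e$, and $e$ is central because $V$ is normal. So $A=eA\oplus(1-e)A$ as $E$-modules. Let $K'$ be the preimage of $eA$ in $K$. It is normal in $F$ because $eA$ is $E$-stable. The group $K/K'$ is a quotient of the finite $\ell'$-group $A$, so $F/K'$ is a $P$-group. And $J(\mathcal R)\subseteq X\subseteq K'\subseteq K$. So $K'$ is admissible and contained in the good subgroup $K$, hence good. Finally $C=K/K'\cong A/eA\cong(1-e)A$ is an abelian $\ell'$-group.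

**Step 2: find an element of order $\ell'^n$.** Put $B'=B\otimes\mathbb Z_{(\ell')}=eB'\oplus(1-e)B'$. Then $A=B'\otimes\mathbb Z/\ell'^n$ and $(1-e)A=\big((1-e)B'\big)\otimes\mathbb Z/\ell'^n$. If the finitely generated $\mathbb Z_{(\ell')}$-module $(1-e)B'$ has positive rank, then it has a free summand $\mathbb Z_{(\ell')}$, and $(1-e)A$ has a summand $\mathbb Z/\ell'^n$. So it suffices to show $(1-e)(B\otimes\mathbb Q)\ne0$.

Now $B\otimes\mathbb Q=(K^{ab}\otimes\mathbb Q)/T_K$, and $K^{ab}\otimes\mathbb Q\cong\mathbb Q[E]^{d-1}\oplus\mathbb Q$ by Lemma 1(3). Here $e$ acts as the identity on the trivial module $\mathbb Q$. On $\mathbb Q[E]$ the image of $e$ consists of the elements whose coefficients are constant on the cosets $Vg$, so it has dimension $|E|/|V|$. Thus $(1-e)(K^{ab}\otimes\mathbb Q)$ has dimension $(d-1)|E|(1-1/|V|)$. Passing to the quotient by $T_K$ loses at most $\dim T_K\le\sigma(\mathcal R)|E|$. As $|V|\ge2$,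
$$\dim(1-e)(B\otimes\mathbb Q)\ge(d-1)|E|\Big(1-\frac1{|V|}\Big)-\sigma(\mathcal R)|E|\ge|E|\Big(\frac{d-1}2-\sigma(\mathcal R)\Big)>0 .$$

**Step 3: put $C$ inside $W'=\langle\langle w\rangle\rangle K'/K'$.** Write $C$ additively. Since $C\cong(1-e)A$, every $c\in C$ satisfies $ec=0$, that is, $\sum_vvc=0$, so
$$|V|\,c=-\sum_{v\in V}(v-1)c .$$
As $|V|$ is invertible on the $\ell'$-group $C$, we may apply this to $|V|^{-1}c$. So $c$ lies in the subgroup generated by the elements $(v-1)c'$ with $v\in V$, $c'\in C$. Since $V\subseteq\langle\langle w\rangle\rangle K/K$, each $v$ lifts to some $\tilde v\in W'$. In multiplicative notation $(v-1)c'=\tilde vc'\tilde v^{-1}c'^{-1}=\tilde v\cdot(c'\tilde v^{-1}c'^{-1})$, which lies in $W'$ because $W'$ is normal. Hence $C\subseteq W'$. $\square$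

## 9. The chain of finite quotients

Let $B(i)$ be the ball of radius $i$ in $F$ with respect to $S$. Enumerate $F\setminus\{1\}=\{w_1,w_2,\dots\}$. We construct finite sets $\mathcal R_0\subseteq\mathcal R_1\subseteq\cdots$ and subgroups $M_i$ such that $\sigma_i:=\sigma(\mathcal R_i)<\varepsilon$ and $M_i$ is $\mathcal R_i$-good. Start with $\mathcal R_0=\emptyset$, $M_0=F$. Write $N_i^*=N^*(\mathcal R_i)$. Suppose $\mathcal R_i,M_i$ are given, and let $w=w_{i+1}$.

**Step (a): a finite quotient that sees enough.** Choose an $\mathcal R_i$-admissible $K_i\subseteq M_i$, hence an $\mathcal R_i$-good one, such that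

* $K_i\cap B(i)=N_i^*\cap B(i)$;
* if $w\notin N_i^*$, then $w\notin K_i$;
* if $w$ has infinite order modulo $N_i^*$, then $w$ has order $>2/(\varepsilon-\sigma_i)$ modulo $K_i$.

Always $N_i^*\subseteq K_i$. So we only need $K_i$ to avoid finitely many elements outside $N_i^*$: the elements of $B(i)\setminus N_i^*$, then $w$ if $w\notin N_i^*$, and in the third case the powers $w^n$ with $1\le n\le2/(\varepsilon-\sigma_i)$. For each such element some admissible subgroup misses it. Intersect these finitely many subgroups with $M_i$.

**Step (b): nothing to do.** If $w\in N_i^*$, put $\mathcal R_{i+1}=\mathcal R_i$ and $M_{i+1}=K_i$.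

**Step (c): make $\langle\langle w\rangle\rangle$ large.** Suppose $w\notin N_i^*$. Put $K=K_i$ and $E=F/K$, and let $x_1,\dots,x_s$ be free generators of $K$, $s=1+(d-1)|E|$. Choose $k,l\ge1$ with
$$s(p^{-k}+q^{-l})<\frac{\varepsilon-\sigma_i}2 .$$

*Finding $V$.* By Burnside's $p^aq^b$-theorem, $E$ is solvable. Since $w\notin K$, the normal subgroup $\langle\langle w\rangle\rangle K/K$ of $E$ is non-trivial, so it contains a minimal normal subgroup $V$ of $E$. Its commutator subgroup is a proper subgroup of $V$ that is normal in $E$, so it is trivial and $V$ is abelian. For a prime $\ell$ dividing $|V|$, the elements of $V$ of order dividing $\ell$ form a non-trivial subgroup normal in $E$, hence all of $V$. So $V$ is an elementary abelian $p$- or $q$-group. Assume it is a $q$-group; the other case is identical with $(p,k)$ and $(q,l)$ interchanged.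

*Two layers.* Lemma 2 with $V$, $\ell'=p$, $n=k$ gives an $\mathcal R_i$-good $K'\subseteq K$ such that $C=K/K'\subseteq\langle\langle w\rangle\rangle K'/K'$ is an abelian $p$-group containing an element of order $p^k$. Then $C$ is a non-trivial normal $p$-subgroup of $F/K'$ inside the image of $\langle\langle w\rangle\rangle$. So Lemma 2 applies to $K'$ with $C$ in place of $V$, $\ell'=q$, $n=l$. It gives an $\mathcal R_i$-good $K''\subseteq K'$ such that $D=K'/K''\subseteq\langle\langle w\rangle\rangle K''/K''$ is an abelian $q$-group containing an element $b$ of order $q^l$.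

*The whole of $K/K''$ lies in the image of $\langle\langle w\rangle\rangle$.* Let $\overline W=\langle\langle w\rangle\rangle K''/K''$ and $x\in K/K''$. The image of $\overline W$ in $F/K'$ contains $C=K/K'$, so some $y\in\overline W$ has the same image in $F/K'$ as $x$. Then $xy^{-1}\in D\subseteq\overline W$, so $x\in\overline W$.

*An element of order $p^k$.* Let $\tilde a\in K/K''$ lift an element of $C$ of order $p^k$. Then $p^k$ divides the order of $\tilde a$, and $\tilde a^{p^k}\in D$ has $q$-power order. So $\tilde a$ has order $p^kq^j$ for some $j$, and $a:=\tilde a^{q^j}\in K/K''\subseteq\overline W$ has order exactly $p^k$.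

*New pairs.* For each $j\le s$ the elements $x_jK''$, $a$, $b$ lie in $\overline W$, hence so do $(x_jK'')^{-1}a$ and $(x_jK'')^{-1}b$. So there are $u_j,v_j\in\langle\langle w\rangle\rangle$ with $x_ju_jK''=a$ and $x_jv_jK''=b$. Put $M_{i+1}=K''$ and
$$\mathcal R_{i+1}=\mathcal R_i\cup\{(x_ju_j,p^k),(x_jv_j,q^l):1\le j\le s\}\ \big(\cup\ \{(w,m)\}\big),$$
where $(w,m)$, with $m$ the order of $w$ modulo $K''$, is included only if $w$ has infinite order modulo $N_i^*$. In that case $m>2/(\varepsilon-\sigma_i)$, because $K''\subseteq K_i$.

*Check of the induction.* The subgroup $K''$ is $\mathcal R_i$-good, and in $F/K''$ the new elements have exactly the prescribed orders. So $J(\mathcal R_{i+1})\subseteq K''$ and $M_{i+1}$ is $\mathcal R_{i+1}$-good. Moreover $\sigma_{i+1}<\sigma_i+\frac{\varepsilon-\sigma_i}2+\frac{\varepsilon-\sigma_i}2=\varepsilon$.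

*The gain.* In case (c),
$$K_i\subseteq\langle\langle w_{i+1}\rangle\rangle\,J(\mathcal R_{i+1}).\tag{4}$$
Indeed, modulo the right-hand side $u_j\equiv v_j\equiv1$, so $x_j^{p^k}\equiv(x_ju_j)^{p^k}\equiv1$ and $x_j^{q^l}\equiv(x_jv_j)^{q^l}\equiv1$. The exponents are coprime, so $x_j\equiv1$.

**The group.** The subgroups $N_i^*$ increase with $i$. Put $N=\bigcup_iN_i^*$ and $\Gamma=F/N$. It is generated by $d$ elements.

## 10. $\Gamma$ is a residually-$P$ just infinite torsion group

**Residually-$P$.** We show $N=\bigcap_iK_i$. By construction $K_{i+1}\subseteq M_{i+1}\subseteq K_i$ for all $i$. For $j>i$ the subgroup $M_j$ is $\mathcal R_j$-admissible, so $N_j^*\subseteq M_j\subseteq K_{j-1}\subseteq K_i$. Also $N_i^*\subseteq K_i$, and the $N_j^*$ increase. So $N\subseteq\bigcap_iK_i$. Conversely, let $g\in\bigcap_iK_i$ and let $i$ be at least the length of $g$. Then $g\in K_i\cap B(i)\subseteq N_i^*\subseteq N$. So every element outside $N$ survives in some $F/K_i$, a $P$-group and a quotient of $\Gamma$. The chain $N\cap B(i)\subseteq K_i\cap B(i)=N_i^*\cap B(i)\subseteq N\cap B(i)$ also gives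
$$K_i\cap B(i)=N\cap B(i)\quad\text{for all }i.\tag{5}$$

**Infinite.** If $N$ had finite index in $F$, it would be finitely generated, so $N=N_i^*$ for some $i$. But $M_i$ is $\mathcal R_i$-good and $\sigma_i<1$, so $N_i^*$ has infinite index by Lemma 1(4).

**Torsion.** Let $w=w_{i+1}$. If $w$ has finite order modulo $N_i^*\subseteq N$, it has finite order in $\Gamma$. Otherwise $(w,m)\in\mathcal R_{i+1}$ and $w^m\in J(\mathcal R_{i+1})\subseteq N_{i+1}^*\subseteq N$.

**Just infinite.** Let $1\ne\gamma\in\Gamma$ be the image of $w=w_{i+1}$. Then $w\notin N\supseteq N_i^*$, so case (c) occurred. By (4) and $J(\mathcal R_{i+1})\subseteq N$ we have $K_i\subseteq\langle\langle w\rangle\rangle N$. So the normal closure of $\gamma$ has finite index in $\Gamma$.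

## 11. The lower bound $b_1^{(2)}(\Gamma)\ge d-1-\varepsilon$

By (2) it suffices to show $\operatorname{rk}_\Gamma(J_\Phi)\le\varepsilon$ for each finite $\Phi\subseteq N$. The plan is to compare $\Gamma$ with the finite groups $E_i=F/K_i$, where Lemma 1 bounds everything.

**Step 1: compare ranks.** We claim
$$\operatorname{rk}_\Gamma(J_\Phi)\le\liminf_i\operatorname{rk}_{E_i}(J_\Phi).\tag{6}$$
Let $Q=J_\Phi J_\Phi^*\in M_\Phi(\mathbb Z[F])$, where $J_\Phi^*$ is the transpose with $g\mapsto g^{-1}$ applied to all entries. For $G=\Gamma$ or $G=E_i$, right multiplication by $J_\Phi^*$ is the adjoint of right multiplication by $J_\Phi$. So $x\mapsto xQ$ is a positive operator on $\ell^2(G)^\Phi$ with the same kernel as $x\mapsto xJ_\Phi$. Let $\mu_G$ be its spectral measure with respect to the trace: $\mu_G(A)$ is the sum over $\varphi\in\Phi$ of $\langle\mathbf 1_A(Q)\delta_\varphi,\delta_\varphi\rangle$, where $\mathbf 1_A(Q)$ is the spectral projection of this operator. Then $\mu_G$ has mass $|\Phi|$ and $\mu_G(\{0\})$ is the dimension of the kernel, so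
$$\operatorname{rk}_G(J_\Phi)=|\Phi|-\mu_G(\{0\}).$$
Every $\mu_G$ lives on $[0,c]$, where $c$ is the sum of the absolute values of all coefficients of all entries of $Q$, since $c$ bounds the operator norm for every $G$.

The $n$-th moment $\int x^n\,d\mu_G$ is the trace of $Q^n$ over $G$: the sum of the coefficients of the diagonal entries of $Q^n$ at those $f\in F$ that are trivial in $G$. The entries of $Q^n$ are supported in some ball $B(\rho)$. For $i\ge\rho$, formula (5) says that $f\in B(\rho)$ is trivial in $E_i$ if and only if it is trivial in $\Gamma$. So for large $i$ the $n$-th moments of $\mu_{E_i}$ and $\mu_\Gamma$ agree. By the Weierstrass theorem, $\int h\,d\mu_{E_i}\to\int h\,d\mu_\Gamma$ for every continuous $h$ on $[0,c]$. Take $h_k(x)=\max(0,1-kx)$. Then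
$$\limsup_i\mu_{E_i}(\{0\})\le\lim_i\int h_k\,d\mu_{E_i}=\int h_k\,d\mu_\Gamma\ \xrightarrow[k\to\infty]{}\ \mu_\Gamma(\{0\}).$$
Subtracting from $|\Phi|$ gives (6).

**Step 2: bound the rank over $E_i$.** Since $\Phi$ is finite and $N=\bigcup_iN_i^*$, for all large $i$ we have $\Phi\subseteq N_i^*\subseteq K_i$. We claim that then $\operatorname{rk}_{E_i}(J_\Phi)\le\sigma_i$. As $E_i$ is finite, $\operatorname{rk}_{E_i}(J_\Phi)=|E_i|^{-1}\dim_{\mathbb Q}Y$, where $Y\subseteq\mathbb Q[E_i]^S$ is the $\mathbb Q[E_i]$-submodule generated by the rows of $J_\Phi$, that is, by the elements $\kappa_{K_i}(\varphi)$, $\varphi\in\Phi$. By (1), $Y$ is spanned over $\mathbb Q$ by the elements $g\,\kappa_{K_i}(\varphi)=\kappa_{K_i}(g\varphi g^{-1})$ with $g\in F$, and $g\varphi g^{-1}\in N_i^*$. So $Y$ is contained in the image of the $\mathbb Q$-span of $N_i^*$ in $K_i^{ab}\otimes\mathbb Q$. By Lemma 1(2) this span lies in $T_{K_i}$ (with respect to $\mathcal R_i$), and by Lemma 1(1) $\dim Y\le\sigma_i|E_i|$.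

**Step 3: conclude.** By (6) and Step 2, $\operatorname{rk}_\Gamma(J_\Phi)\le\sup_i\sigma_i\le\varepsilon$ for every finite $\Phi\subseteq N$. Since $\Gamma$ is infinite, (2) gives
$$b_1^{(2)}(\Gamma)\ge d-1-\varepsilon\ge\tfrac12>0 .$$

For Theorem 1 it remains to pass from "just infinite" to "hereditarily just infinite", and this is Theorem 2(c).

## 12. From just infinite to hereditarily just infinite: proof of Theorem 2(c)

Let $\Gamma$ be any finitely generated just infinite group with $b_1^{(2)}(\Gamma)>0$. In $\mathbb Z[i]\rtimes\langle i\rangle$ heredity failed because an abelian subgroup of finite index carries too many normal subgroups. Positivity of $b_1^{(2)}$ rules out commuting normal subgroups altogether.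

**Definition.** The *FC-center* of a group is the set of elements with finitely many conjugates; it is a normal subgroup.

Example: in the infinite dihedral group, translations have at most two conjugates and reflections have infinitely many, so the FC-center is the translation subgroup.

**Step 1: the FC-center $Z$ of $\Gamma$ is trivial, so finite-index subgroups have no non-trivial finite normal subgroups.** Suppose $Z\neq1$. Then $Z$ has finite index in $\Gamma$, hence is finitely generated. Each generator has finitely many conjugates, so its centralizer in $Z$ has finite index. The intersection of these finitely many centralizers is the center of $Z$, so it is abelian, and it has finite index in $Z$. So $\Gamma$ is infinite and virtually abelian, hence amenable, and $b_1^{(2)}(\Gamma)=0$ by (L2), a contradiction. Now let $M$ be a finite normal subgroup of a finite-index subgroup $\Delta\le\Gamma$. Each element of $M$ has finitely many $\Delta$-conjugates, hence finitely many $\Gamma$-conjugates, so $M\subseteq Z=1$.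

**Step 2: normal subgroups do not commute.** Let $L\trianglelefteq\Gamma$ have finite index and let $N_1,N_2\ne1$ be normal in $L$. We claim $[N_1,N_2]\ne1$. By (L1), $b_1^{(2)}(L)>0$. Suppose $[N_1,N_2]=1$. Then $N_1\cap N_2$ is abelian and normal in $L$. If it were infinite, (L2) and (L4) would give $b_1^{(2)}(L)=0$. So it is finite, hence trivial by Step 1. Therefore $N_1N_2\cong N_1\times N_2$, and both factors are infinite by Step 1. By (L3), $b_1^{(2)}(N_1N_2)=0$. As $N_1N_2$ is an infinite normal subgroup of $L$, (L4) gives $b_1^{(2)}(L)=0$, a contradiction.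

**Step 3: intersect conjugates.** Let $\Delta\le\Gamma$ have finite index and let $1\ne N\trianglelefteq\Delta$. We must show that $N$ has finite index. Let $L$ be the core of $\Delta$ in $\Gamma$, a normal subgroup of $\Gamma$ of finite index. If $N\cap L=1$, then $N$ embeds in the finite group $\Delta/L$, so $N$ is a non-trivial finite normal subgroup of $\Delta$, contradicting Step 1. So $N_0=N\cap L\ne1$, and $N_0$ is normal in $L$.

Let $g_1,\dots,g_n$ be a transversal of $L$ in $\Gamma$. The conjugates $N_0^{g_1},\dots,N_0^{g_n}$ are all normal in $L$, as $L\trianglelefteq\Gamma$. Put $A_1=N_0^{g_1}$ and $A_{j+1}=[A_j,N_0^{g_{j+1}}]$. By Step 2 and induction, each $A_j$ is a non-trivial normal subgroup of $L$. A commutator of two normal subgroups lies in both, so $1\ne A_n\subseteq\bigcap_jN_0^{g_j}$. Conjugation by $\Gamma$ permutes the $N_0^{g_j}$, because $N_0$ is normal in $L$. So $\bigcap_jN_0^{g_j}$ is a non-trivial normal subgroup of $\Gamma$ and has finite index. It is contained in a conjugate of $N_0$, so $N_0$, and with it $N$, has finite index. As $\Delta$ is infinite, it is just infinite. $\square$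

This proves Theorem 2(c). Applied to the group of Sections 9–11, it completes the proof of Theorem 1. So the answer to the question of Section 4 is yes.

## 13. One prime is too few, and $d-1$ is never reached

**Proof of Theorem 2(a).** If $|P|\ge2$, choose distinct $p,q\in P$ and apply Theorem 1, for example with $d=2$ and $\varepsilon=\frac12$. The group is residually-$\{p,q\}$, hence residually-$P$, and it is hereditarily just infinite, in particular just infinite. If $|P|=1$, no such group exists by result (ii) of Section 4. If $P=\emptyset$, the only $P$-group is trivial, so only the trivial group is residually-$P$, and it is not infinite. $\square$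

**Proof of Theorem 2(b).** Let $\Gamma=F/N$ be just infinite and $d$-generated, $d\ge2$. By Section 1, $F$ is not just infinite, so $N\ne1$. By (2) it suffices to find one $\varphi\in N$ with $\operatorname{rk}_\Gamma(J_{\{\varphi\}})>0$, that is, one whose Fox row is non-zero over $\mathbb Z[\Gamma]$. Not every relator will do: $\kappa_N$ is a homomorphism to an abelian group, so all rows of elements of $[N,N]$ vanish. We take a shortest relator.

**Step 1: properties of a shortest relator.** Let $\varphi=y_1\cdots y_n$, reduced with $y_j\in S^{\pm1}$, be a non-trivial element of $N$ of minimal length. It is cyclically reduced: otherwise $n\ge2$ and $y_n=y_1^{-1}$, and $y_1^{-1}\varphi y_1$ would be a shorter non-trivial element of $N$. The prefixes $y_1\cdots y_j$, $0\le j\le n-1$, are distinct in $\Gamma$: if those with indices $i<j$ agreed, then $y_{i+1}\cdots y_j$ would be a non-trivial element of $N$ of length $j-i<n$.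

**Step 2: no cancellation in the Fox row.** Let $s\in S$ occur in $\varphi$ as $s$ or $s^{-1}$, and consider $\partial\varphi/\partial s\in\mathbb Z[\Gamma]$. A letter $y_j=s$ contributes $+$ the prefix of index $j-1$. A letter $y_j=s^{-1}$ contributes $-$ the prefix of index $j$; for $j=n$ this is $-\varphi=-1$, so the index is read modulo $n$. By Step 1, contributions of equal sign sit at distinct group elements. A cancellation between $y_j=s$ and $y_{j'}=s^{-1}$ would require $j-1\equiv j'\pmod n$. For $n=1$ this would mean $y_1=s$ and $y_1=s^{-1}$ at once. For $n\ge2$ it would mean that $s^{-1}$ is cyclically followed by $s$, which is impossible because $\varphi$ is cyclically reduced. Hence $\partial\varphi/\partial s\ne0$ in $\mathbb Z[\Gamma]$.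

So right multiplication by the row of $\varphi$ is a non-zero operator, because $\delta_1$ is sent to that row. Then $\operatorname{rk}_\Gamma(J_{\{\varphi\}})>0$, and (2) gives $b_1^{(2)}(\Gamma)<d-1$. Since Theorem 1 provides values at least $d-1-\varepsilon$ for every $0<\varepsilon\le\frac12$, the supremum is $d-1$ and is not attained. $\square$
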